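\title{Pencils of hyperplane sections and the scheme $\operatorname{Fol}(X,2)$ of a cominuscule Grassmannian}

\begin{abstract}
Let $X$ be a cominuscule Grassmannian and let $\operatorname{Fol}(X,2)$ be the scheme of codimension one foliations on $X$ defined by integrable forms in $H^0(X,\Omega^1_X(2))$. We prove that $\operatorname{Fol}(X,2)$ is smooth and irreducible, and that it is isomorphic to the Grassmannian $\operatorname{Gr}(2,H^0(X,\mathcal O_X(1)))$ of pencils of hyperplane sections. Its embedding in $\mathbb P(H^0(X,\Omega^1_X(2)))$ is an isomorphic linear projection of the Pl\"ucker embedding, and we determine when the center of this projection is empty. Homogeneity reduces smoothness to one tangent space, which we compute on the open cell of $X$ by restricting forms to lines.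
\end{abstract}

\section{Introduction}

We work over $\mathbb C$. For a vector space $M$, we write $\mathbb P(M)$ for the space of lines in $M$ and $\operatorname{Gr}(2,M)$ for the Grassmannian of $2$-dimensional subspaces.

\subsection{The question}

A \emph{cominuscule Grassmannian} is a rational homogeneous variety $X=G/P$, where $G$ is a simple complex algebraic group and $P$ is the maximal parabolic subgroup associated with a cominuscule fundamental weight; this means that the corresponding simple root has coefficient $1$ in the highest root. Up to isomorphism these varieties are the Grassmannians $\operatorname{Gr}(k,n)$ (including projective spaces), the smooth quadrics of dimension at least $3$, the Lagrangian Grassmannians $\operatorname{LG}(n,2n)$, the spinor varieties, the Cayley plane $E_6/P_1$ and the Freudenthal variety $E_7/P_7$. The group $\operatorname{Pic}(X)\cong\mathbb Z$ is generated by an ample line bundle $\mathcal O_X(1)$, and $\mathcal E(j)$ stands for $\mathcal E\otimes\mathcal O_X(j)$.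

A \emph{codimension one distribution} on $X$ is a subsheaf $\mathcal F\subset T_X$ of rank $\dim X-1$ such that $T_X/\mathcal F$ is torsion free; it is a \emph{foliation} if $\mathcal F$ is stable under the Lie bracket. For a line bundle $\mathcal L$, the distributions with $\det\mathcal F=\mathcal L^\vee\otimes\det T_X$ correspond to the twisted $1$-forms $\omega\in H^0(X,\Omega^1_X\otimes\mathcal L)$, up to scalar, that do not vanish in codimension one: $\mathcal F$ is the kernel of $\omega\colon T_X\to\mathcal L$. The Frobenius integrability condition is the vanishing of the quadratic map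
\[
\psi_X\colon H^0(X,\Omega^1_X\otimes\mathcal L)\to H^0(X,\Omega^3_X\otimes\mathcal L^{2}),\qquad \omega\mapsto\omega\wedge d\omega .
\]
Here $d\omega$ is computed in a local trivialization of $\mathcal L$. A change of trivialization multiplies $\omega$ by a unit $\gamma$, and $\gamma\omega\wedge d(\gamma\omega)=\gamma^2\,\omega\wedge d\omega$, so $\psi_X$ is well defined. Let $\operatorname{IF}(X,\mathcal L)\subset\mathbb P(H^0(X,\Omega_X^1\otimes\mathcal L))$ be the closed subscheme cut out by the components of $\psi_X$, let $\operatorname{Dist}(X,\mathcal L)$ be the open set of forms that do not vanish in codimension one, and put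
\[
\operatorname{Fol}(X,\mathcal L)=\operatorname{Dist}(X,\mathcal L)\cap\operatorname{IF}(X,\mathcal L)
\]
with the induced scheme structure. We write $\operatorname{Fol}(X,2)$ for $\mathcal L=\mathcal O_X(2)$. This is the first twist to consider, because $\Omega^1_X(j)$ has no nonzero section for $j\le1$ (Lemma~\ref{lem:forms}). The following question is posed in \cite{BFM}.

\medskip
\noindent\textbf{Question.} \emph{For a cominuscule Grassmannian $X$, is the scheme $\operatorname{Fol}(X,2)$ smooth, or at least reduced?}
\medskip

The tangent space of $\operatorname{Fol}(X,2)$ at a point consists of the first order deformations of an integrable form, so the question compares first order deformations of a foliation with actual ones.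

\subsection{Pencils, and the answer one would guess}\label{sec:guess}

Put
\[
V=H^0(X,\mathcal O_X(1)),\qquad N=\dim V,\qquad M=H^0(X,\Omega^1_X(2)).
\]
For $f,g\in V$ the expression $f\,dg-g\,df$ is multiplied by $\gamma^2$ when $f$ and $g$ are multiplied by a unit $\gamma$, so it defines an element of $M$. This gives a linear map
\[
\Phi\colon\textstyle\bigwedge^2V\to M,\qquad \Phi(f\wedge g)=f\,dg-g\,df .
\]
If $f,g$ are linearly independent, then $\omega=f\,dg-g\,df=f^2\,d(g/f)$ is nonzero, and it is integrable since $d\omega=2\,df\wedge dg$. It annihilates the tangent spaces of the members of the pencil of hyperplane sections spanned by $f$ and $g$.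

It is known that $\operatorname{Fol}(\mathbb P^n,2)\cong\operatorname{Gr}(2,n+1)$ in its Pl\"ucker embedding, and the computation is short. In homogeneous coordinates, an element of $M$ is a form $\omega=\iota_E\theta$, where $E$ is the Euler vector field and $\theta\in\bigwedge^2V$ is a constant $2$-form. Then $d\omega=2\theta$ and $\omega\wedge d\omega=\iota_E(\theta\wedge\theta)$. Since $d\iota_E$ is multiplication by $4$ on constant $4$-forms, the equations $\omega\wedge d\omega=0$ and $\theta\wedge\theta=0$ are linearly equivalent, and the latter are the Pl\"ucker quadrics.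

For a general $X\subset\mathbb P(V^*)$, the map $\Phi$ is the restriction of twisted forms from $\mathbb P(V^*)$ to $X$. One is led to guess that $\operatorname{Fol}(X,2)$ is again $\operatorname{Gr}(2,V)$. The guess does not follow from the case of projective space. A form that is not integrable on $\mathbb P(V^*)$ may become integrable on $X$. This happens on the quadric surface $\mathbb P^1\times\mathbb P^1\subset\mathbb P^3$, which is not on our list: there $\Omega^1(2)=\mathcal O(0,2)\oplus\mathcal O(2,0)$ has $6$ independent sections and $\Omega^3=0$, so the scheme of integrable forms is $\mathbb P^5$, while $\operatorname{Gr}(2,4)$ has dimension $4$. Moreover $\Phi$ may have a kernel (Example~\ref{ex:gr36}), so that different pencils, or different tangent vectors to the space of pencils, could a priori be identified.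

\subsection{Results}

The guess is correct, and the answer to the question is yes.

\begin{theorem}\label{thm:A}
For every cominuscule Grassmannian $X$ one has $\operatorname{Fol}(X,2)=\operatorname{IF}(X,\mathcal O_X(2))$, and this scheme is smooth and irreducible of dimension $2(N-2)$. The map
\[
\varphi\colon\operatorname{Gr}(2,V)\to\operatorname{Fol}(X,2),\qquad\langle f,g\rangle\mapsto[f\,dg-g\,df],
\]
is an isomorphism of schemes. For linearly independent $f,g\in V$ and $\omega=f\,dg-g\,df$,
\begin{equation}\label{eq:tangent}
\{\eta\in M:\ \omega\wedge d\eta+\eta\wedge d\omega=0\}=\{f\,dq-q\,df+g\,dq'-q'\,dg:\ q,q'\in V\}.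
\end{equation}
\end{theorem}

In particular $\operatorname{Fol}(X,2)$ is reduced, and every codimension one foliation with $\mathcal L=\mathcal O_X(2)$ is given by a unique pencil of hyperplane sections. This description of the points is a consequence of the proof, not an ingredient.

The second result describes the embedding in $\mathbb P(M)$. The variety $X$ contains an open cell isomorphic to an affine space, on which $V$ becomes a graded space of polynomials $V=\bigoplus_{d=0}^rV_d$ with $V_r\neq0$ (Section~\ref{sec:cell}). An element of $\bigwedge^2V$ has \emph{rank} $2s$ if it equals $\sum_{i=1}^sf_i\wedge g_i$ with $f_1,g_1,\dots,f_s,g_s$ linearly independent; every element has such an expression for exactly one $s$.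

\begin{theorem}\label{thm:B}
The map $\Phi$ is surjective, every nonzero element of $K=\ker\Phi$ has rank at least $6$, and $\operatorname{Fol}(X,2)\subset\mathbb P(M)$ is the isomorphic projection from $\mathbb P(K)$ of the Pl\"ucker-embedded $\operatorname{Gr}(2,V)$. Moreover $K=0$, that is, the embedding is the Pl\"ucker embedding, if and only if $r\le2$.
\end{theorem}

The values of $r$ are listed in Section~\ref{sec:r}.

\subsection{The method}

The singular locus of $\operatorname{Fol}(X,2)$ is closed and $G$-stable. We show that all nonempty closed $G$-stable subsets of $\mathbb P(M)$ contain one and the same point, which on the open cell is a constant form $dx_0$. So it suffices to prove smoothness at $[dx_0]$. There the linearized integrability condition reads $dx_0\wedge d\eta=0$ and can be integrated by the Poincar\'e lemma. What remains is to recognize which polynomial solutions extend to $X$. For this we use lines: on the cell they are affine lines whose directions form an irreducible variety $\mathcal C$, the space $V$ consists of the polynomials that are affine along $\mathcal C$, and elements of $M$ satisfy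 a first order equation along $\mathcal C$. The symmetry of third derivatives then gives the tangent space. Section~\ref{sec:tools} carries this out for the quadric threefold, Sections~\ref{sec:cell} and~\ref{sec:key} in general, and Sections~\ref{sec:A} and~\ref{sec:B} prove the two theorems.

\section{Three tools, and the quadric threefold}\label{sec:tools}

\subsection{Tangent spaces}\label{sec:tan}

Let $Z\subset\mathbb P(M)$ be the subscheme cut out by the components of a quadratic map $\psi$ on $M$, and let $[\omega]\in Z$. The \emph{affine tangent space} of $Z$ at $[\omega]$ is the kernel $\widehat T_\omega\subset M$ of the differential of $\psi$ at $\omega$. It contains $\omega$, and the Zariski tangent space of $Z$ at $[\omega]$ is $\operatorname{Hom}(\mathbb C\omega,\widehat T_\omega/\mathbb C\omega)$, of dimension $\dim\widehat T_\omega-1$. For $\psi=\psi_X$ the coefficient of $\epsilon$ in $(\omega+\epsilon\eta)\wedge d(\omega+\epsilon\eta)$ is $\omega\wedge d\eta+\eta\wedge d\omega$, so $\widehat T_\omega$ is the left side of \eqref{eq:tangent}. If $\omega=dx$ in some trivialization on a dense open set, the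 condition on $\eta$ is $dx\wedge d\eta=0$.

\subsection{Integrating the equation $dx\wedge d\eta=0$}

\begin{lemma}\label{lem:poincare}
Let $u$ be a finite-dimensional vector space and $0\ne x\in u^*$.
\begin{enumerate}
\item[(a)] If $f\in\mathbb C[u]$ and $dx\wedge df=0$, then $f\in\mathbb C[x]$.
\item[(b)] If $\eta$ is a polynomial $1$-form on $u$ and $dx\wedge d\eta=0$, then $\eta=dF-R\,dx$ with $F,R\in\mathbb C[u]$.
\end{enumerate}
\end{lemma}

\begin{proof}
Choose linear coordinates $x_1=x,x_2,\dots,x_m$. In (a) the hypothesis says $\partial_jf=0$ for $j\ge2$. In (b) it says that $d\eta$ has no term $dx_i\wedge dx_j$ with $i,j\ge2$, so $d\eta=dx\wedge\beta$ with $\beta=\sum_{j\ge2}b_j\,dx_j$. From $d(d\eta)=0$ we get $dx\wedge d\beta=0$, that is, $\partial_ib_j=\partial_jb_i$ for $i,j\ge2$. Put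
\[
R=\int_0^1\sum_{j\ge2}x_j\,b_j(x_1,tx_2,\dots,tx_m)\,dt .
\]
For $i\ge2$ the symmetry of $\partial_ib_j$ gives $\partial_iR=\int_0^1\frac{d}{dt}\bigl(t\,b_i(x_1,tx_2,\dots,tx_m)\bigr)dt=b_i$. Hence $d\eta=dx\wedge dR=-d(R\,dx)$. The polynomial form $\eta+R\,dx$ is closed, so it equals $dF$ for a polynomial $F$, by the same integral taken in all variables.
\end{proof}

The polynomial $R$ satisfies $d\eta=dx\wedge dR$, so by (a) it is determined by $\eta$ up to adding an element of $\mathbb C[x]$.

\subsection{Restriction to a line}

\begin{lemma}\label{lem:line}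
Let $Y\subset\mathbb P^n$ be a smooth projective variety, $\ell\subset Y$ a straight line, $s_0\in H^0(Y,\mathcal O_Y(1))$ a section with $s_0|_\ell\ne0$, and $t$ an affine coordinate on $\ell\setminus\{s_0=0\}\cong\mathbb C$.
\begin{enumerate}
\item[(a)] The section $s_0|_\ell$ has a simple zero at $t=\infty$. For $s\in H^0(Y,\mathcal O_Y(1))$, the function $(s/s_0)|_\ell$ is a polynomial of degree at most $1$ in $t$.
\item[(b)] For $\eta\in H^0(Y,\Omega^1_Y(2))$, the pullback of $\eta/s_0^2$ to $\ell$ is $c\,dt$ with $c$ constant.
\item[(c)] For $j\le1$, every section of $\Omega^1_Y(j)$ pulls back to $0$ on $\ell$.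
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) holds because $\mathcal O_Y(1)|_\ell$ has degree $1$. The pullback of a section of $\Omega^1_Y(j)$ is a section of $\Omega^1_\ell(j)\cong\mathcal O_{\mathbb P^1}(j-2)$, which gives (c). For $j=2$ this bundle is trivial, and $s_0^2\,dt$ is a nowhere vanishing section, because the double zero of $s_0^2$ at infinity cancels the double pole of $dt$. Every section is a constant multiple of it, which gives (b).
\end{proof}

\subsection{The quadric threefold}\label{sec:Q3}

Let $X=\{z_0z_4=2z_1z_3+z_2^2\}\subset\mathbb P^4$. The open set $z_0\neq0$ is $u=\mathbb C^3$ with coordinates $x_i=z_i/z_0$, $i=1,2,3$. Dividing by $z_0$ identifies $V$ with $\langle1,x_1,x_2,x_3,\mathsf q\rangle$, where $\mathsf q=2x_1x_3+x_2^2$, and dividing by $z_0^2$ identifies $M$ with a space of polynomial $1$-forms on $u$. The pencil $\langle z_0,z_1\rangle$ gives the form $dx_1$. It is the pencil of hyperplanes tangent to $X$ at the points of the line $z_0=z_1=z_2=0$. We compute the affine tangent space $\{\eta\in M:dx_1\wedge d\eta=0\}$.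

If $\mathsf q(y)=0$ and $y\ne0$, then $\mathsf q(p+ty)$ is affine in $t$, so $\{p+ty\}$ is an open part of a straight line of $X$. By Lemma~\ref{lem:line}(b), the polynomial $\eta(y)$ obtained by evaluating $\eta\in M$ on the constant vector field $y$ is constant along this line: $\partial_y(\eta(y))=0$. Write $\eta=dF-R\,dx_1$ as in Lemma~\ref{lem:poincare}, and denote partial derivatives by indices. The condition says that the quadratic form $\sum F_{ij}y_iy_j-y_1\sum R_jy_j$ in $y$ vanishes on the irreducible cone $\mathsf q(y)=0$. So it equals $\sigma\,\mathsf q(y)$ for a function $\sigma$ on $u$: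
\begin{equation}\label{eq:Q3}
F_{11}=R_1,\quad 2F_{12}=R_2,\quad 2F_{13}=R_3+2\sigma,\quad F_{22}=\sigma,\quad F_{23}=0,\quad F_{33}=0 .
\end{equation}
We eliminate $F$ by computing its third derivatives in several ways:
\[
\begin{array}{lll}
F_{223}:\ \sigma_3=0, & F_{123}:\ R_{23}=0=R_{23}+2\sigma_2, & F_{133}:\ R_{33}+2\sigma_3=0,\\[2pt]
F_{112}:\ 2R_{12}=R_{12}, & F_{113}:\ 2R_{13}=R_{13}+2\sigma_1, & F_{122}:\ R_{22}=2\sigma_1 .
\end{array}
\]
Thus $\sigma_2=\sigma_3=0$, $R_{12}=R_{23}=R_{33}=0$ and $R_{13}=R_{22}=2\sigma_1$, which says
\[
\sum R_{ij}\,y_iy_j=\kappa\,y_1^2+2\sigma_1\,\mathsf q(y),\qquad\kappa=R_{11}.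
\]
A second round, on the third derivatives of $R$, gives $2\sigma_{11}=R_{122}=0$, then $\kappa_2=R_{112}=0$ and $\kappa_3=R_{113}=2\sigma_{11}=0$. So $\sigma_1$ is constant and $\kappa\in\mathbb C[x_1]$. If $c\in\mathbb C[x_1]$ satisfies $c''=\kappa$, then $q'=R-c$ has the same Hessian as $\sigma_1\mathsf q$, so $q'\in V$. The form $\eta-\frac12(x_1\,dq'-q'\,dx_1)$ lies in $M$ and is closed, so it is $dq$ for a polynomial $q$. The relations above with $(F,R)=(q,0)$ show that $\sigma$ is constant, and then \eqref{eq:Q3} gives $q\in V$.

The affine tangent space is therefore spanned by $dx_1,dx_2,dx_3,d\mathsf q$ and by the forms $x_1\,dq'-q'\,dx_1$ for $q'=x_2,x_3,\mathsf q$. It has dimension $7$, so the tangent space of $\operatorname{IF}(X,\mathcal O_X(2))$ at $[dx_1]$ has dimension $6=\dim\operatorname{Gr}(2,5)$. In general there are no such explicit equations for the cone of directions of lines, and the two rounds of elimination are replaced by Lemma~\ref{lem:cubic}.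

\section{The open cell and its lines}\label{sec:cell}

From now on $X=G/P$ is a cominuscule Grassmannian, with $G$ simple and simply connected.

\subsection{The grading of the Lie algebra}

Fix a maximal torus and a Borel subgroup in $P$. Let $\alpha$ be the simple root that defines $P$, let $\varpi$ be the corresponding fundamental weight, and let $h$ be the fundamental coweight dual to $\alpha$: the element of the Cartan subalgebra with $\alpha(h)=1$ on which the other simple roots vanish. For a root $\beta$, the number $\beta(h)$ is the coefficient of $\alpha$ in $\beta$. Since $\alpha$ has coefficient $1$ in the highest root, $\operatorname{ad}h$ has eigenvalues $-1,0,1$ only: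
\[
\mathfrak g=\mathfrak u^-\oplus\mathfrak l\oplus\mathfrak u^+,\qquad\mathfrak p=\mathfrak l\oplus\mathfrak u^+ .
\]
The subalgebras $\mathfrak u^\pm$ are abelian, because the eigenvalues $\pm2$ do not occur. Let $L$ be the connected reductive subgroup with Lie algebra $\mathfrak l$, and $U^\pm=\exp\mathfrak u^\pm$. Then $P=LU^+$. Put $P^-=LU^-$, and let $B^-=B_L^-U^-$ be the opposite Borel subgroup of $G$, where $B_L^-$ is a Borel subgroup of $L$. Let $o=eP\in X$ and $u=\mathfrak u^-\cong\mathfrak g/\mathfrak p=T_oX$.

The cominuscule hypothesis enters through two facts: $u$ is abelian, and the following.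

\begin{lemma}\label{lem:irr}
The $L$-module $u$ is irreducible.
\end{lemma}

\begin{proof}
A highest weight vector for $L$ in $\mathfrak u^+$ is also killed by the abelian algebra $\mathfrak u^+$, so it is a highest weight vector of the irreducible $\mathfrak g$-module $\mathfrak g$, and is unique up to scalar. By complete reducibility, $\mathfrak u^+$ is irreducible. The Killing form identifies $\mathfrak u^-$ with its dual.
\end{proof}

We recall the standard description of $\mathcal O_X(1)$. It is very ample and carries an action of $G$ lifting the action on $X$. The module $V^*$ is irreducible with highest weight $\varpi$, and $X\subset\mathbb P(V^*)$ is the orbit of the highest weight line $o=[v_\varpi]$. The group $G$ acts linearly on $V$, $M$ and $H^0(X,\Omega^3_X(4))$, and $\Phi$ and $\psi_X$ are equivariant.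

\subsection{Sections and forms as polynomials}

The map $v\mapsto\exp(v)o$ is an open immersion $u\to X$; its image $X_0=U^-o$ is the open cell. Let $H=X\setminus X_0$.

\begin{lemma}\label{lem:cell}
$H$ is a prime divisor, the divisor of a section $s_0\in V$. The line $\mathbb Cs_0$ is $P^-$-stable and $s_0$ is $U^-$-invariant.
\end{lemma}

\begin{proof}
The complement of a dense affine open subset of a smooth projective variety of positive dimension is nonempty of pure codimension $1$. Since $\mathbb C[u]$ is factorial, every divisor on $X$ is linearly equivalent to one supported on $H$. A principal divisor supported on $H$ is the divisor of a unit of $\mathbb C[u]$, hence is zero. So $\operatorname{Pic}(X)\cong\mathbb Z$ is free on the components of $H$: there is one component, and its class is a generator. This class is effective, so it is $\mathcal O_X(1)$. As $L$ fixes $o$ and normalizes $U^-$, the cell $X_0$ and its complement are $P^-$-stable. Hence $P^-$ acts on $s_0$ by a character, and this character is trivial on the unipotent group $U^-$.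
\end{proof}

Dividing by $s_0$ identifies $V$ with a subspace of $\mathbb C[u]$ containing $1$, and dividing by $s_0^2$ identifies $M$ with a space of polynomial $1$-forms on $u$; restriction to the dense open set $X_0$ is injective. In this trivialization $\Phi$ and $\psi_X$ are given by the usual formulas on $u$. In particular $dq=\Phi(1\wedge q)\in M$ for $q\in V$. The group $P^-$ acts as follows. Since $u$ is abelian, $\exp(w)\exp(v)o=\exp(v+w)o$, so $U^-$ acts by translations. Since $\lambda\exp(v)o=\exp(\operatorname{Ad}(\lambda)v)o$ for $\lambda\in L$, the group $L$ acts through its linear action on $u$, up to a character. Finally $h$ acts on $u$ by $-1$, so if $hs_0=-as_0$, then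
\begin{equation}\label{eq:h}
h\ \text{acts on a homogeneous polynomial of degree $d$ in $V$ by the scalar } d-a .
\end{equation}

\subsection{Lines}

Let $e_{-\alpha}\in u$ be a root vector and $SL_2(\alpha)\subset G$ the subgroup attached to $\alpha$. Since $\langle\varpi,\alpha^\vee\rangle=1$, the vector $v_\varpi$ generates a $2$-dimensional $SL_2(\alpha)$-module. So $\ell_0=SL_2(\alpha)\,o$ is a straight line in $\mathbb P(V^*)$, the closure of $\{\exp(te_{-\alpha})o\}$. A \emph{line} of $X$ will mean a $G$-translate of $\ell_0$. Put
\[
\mathcal C=L\cdot e_{-\alpha}\subset u .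
\]
As an orbit of a connected group, $\mathcal C$ is a smooth irreducible locally closed subvariety of $u$. Its span is a nonzero $L$-submodule, so $\mathcal C$ spans $u$ by Lemma~\ref{lem:irr}. For $p\in u$ and $y\in\mathcal C$ let $\ell_{p,y}$ be the closure in $X$ of $\{p+ty:t\in\mathbb C\}\subset X_0$.

\begin{lemma}\label{lem:lines}
\begin{enumerate}
\item[(a)] At every point of $X$, the tangent directions of the lines through it span the tangent space.
\item[(b)] Each $\ell_{p,y}$ is a line, and it meets $H$ only at $t=\infty$.
\item[(c)] Every line not contained in $H$ is of the form $\ell_{p,y}$.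
\end{enumerate}
\end{lemma}

\begin{proof}
For $\lambda\in L$ and $y=\lambda e_{-\alpha}$, the line $\lambda\ell_0$ is $\ell_{0,y}$, and $\exp(p)\lambda\ell_0=\ell_{p,y}$. This gives (b), and (a) at $o$ because $\mathcal C$ spans $u$; homogeneity gives (a) everywhere.

(c) Let $\ell$ be a line through a point $\exp(p)o$ of $X_0$. Then $\exp(-p)\ell=g\ell_0$ passes through $o$, so $o=gso$ for some $s\in SL_2(\alpha)$. The element $\gamma=gs$ lies in $P$ and $g\ell_0=\gamma\ell_0$. Write $\gamma=\lambda n$ with $\lambda\in L$, $n\in U^+$. Since $[\mathfrak u^+,\mathfrak g]\subset\mathfrak p$, the group $U^+$ acts trivially on $\mathfrak g/\mathfrak p$, so $\gamma\ell_0$ has direction $y=\lambda e_{-\alpha}$ at $o$. A straight line in $\mathbb P(V^*)$ is determined by a point and a direction, so $\gamma\ell_0=\lambda\ell_0$ and $\ell=\ell_{p,y}$.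
\end{proof}

\begin{remark}
If $\alpha$ had coefficient at least $2$ in the highest root, the sum of $\mathfrak p$ and the $(-1)$-eigenspace of $\operatorname{ad}h$ would define a proper $P$-submodule of $\mathfrak g/\mathfrak p$ containing $e_{-\alpha}$, and part (a) would be false.
\end{remark}

The lines detect exactly which polynomials extend to sections of $\mathcal O_X(1)$. For $v\in u$ let $\partial_v$ be the derivative in the direction $v$.

\begin{proposition}\label{prop:V}
$V=\{F\in\mathbb C[u]:\ \partial_y^2F=0\ \text{for all }y\in\mathcal C\}$.
\end{proposition}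

\begin{proof}
The condition $\partial_y^2F=0$ means that $F(p+ty)$ has degree at most $1$ in $t$ for every $p$. Elements of $V$ satisfy it by Lemma~\ref{lem:line}(a). Conversely, let $F\in\mathbb C[u]$ be a polynomial not in $V$. Then $F$ has a pole of order $b\ge2$ along $H$, so $F=\sigma/s_0^b$ with $\sigma\in H^0(X,\mathcal O_X(b))$ not identically zero on $H$. Choose a smooth point $z$ of $H$ with $\sigma(z)\ne0$. By Lemma~\ref{lem:lines}(a) some line through $z$ is not tangent to $H$ at $z$, hence not contained in $H$. By (c) and (b) it is an $\ell_{p,y}$ with $z$ at $t=\infty$. There $s_0$ has a simple zero, so $F(p+ty)$ has degree exactly $b\ge2$, and $\partial_y^2F\neq0$.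
\end{proof}

\begin{corollary}\label{cor:V}
The space $V$ is graded by the degree, $V=\bigoplus_{d=0}^rV_d$ with $V_0=\mathbb C$, $V_1=u^*$ and $V_r\neq0$, and it is stable under all $\partial_v$, $v\in u$. For $0\ne x\in u^*$,
\begin{equation}\label{eq:Cx}
V\cap\mathbb C[x]=\langle1,x\rangle .
\end{equation}
\end{corollary}

\begin{proof}
The operators $\partial_y^2$ are homogeneous, kill polynomials of degree at most $1$, and commute with $\partial_v$. For $c\in\mathbb C[x]$ we have $\partial_y^2c(x)=c''(x)\,x(y)^2$, and $x(y)\ne0$ for some $y\in\mathcal C$ because $\mathcal C$ spans $u$.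
\end{proof}

\begin{example}\label{ex:grass}
For $X=\operatorname{Gr}(k,n)$, the cell $u$ is the space of $k\times(n-k)$ matrices $A$, sent to the row space of $(I\mid A)$. The Pl\"ucker coordinates are, up to sign, the minors of $A$ of all sizes, so $V_d$ is spanned by the $d\times d$ minors. The variety $\mathcal C$ is the set of matrices of rank $1$, and a minor of $A+ty$ is indeed affine in $t$ when $y$ has rank $1$.
\end{example}

\subsection{Twisted forms}

For a $1$-form $\eta$ on $u$ and $y\in u$, let $\eta(y)\in\mathbb C[u]$ be the value of $\eta$ on the constant vector field $y$.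

\begin{lemma}\label{lem:forms}
\begin{enumerate}
\item[(a)] For $\eta\in M$ and $y\in\mathcal C$ one has $\partial_y(\eta(y))=0$.
\item[(b)] $H^0(X,\Omega^1_X(j))=0$ for $j\le1$, and no nonzero element of $M$ vanishes in codimension one.
\item[(c)] There is $0\neq x_0\in u^*$ such that $\mathbb C\,dx_0$ is the only $B^-$-stable line in $M$. Every nonempty closed $G$-stable subset of $\mathbb P(M)$ contains $[dx_0]$.
\item[(d)] $M$ is an irreducible $G$-module, and $\Phi$ is surjective.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The pullback of $\eta$ to $\ell_{p,y}$ is $\eta(y)(p+ty)\,dt$; apply Lemma~\ref{lem:line}(b).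

(b) By Lemma~\ref{lem:line}(c), a section of $\Omega^1_X(j)$ with $j\le1$ kills the directions of all lines, so it is zero by Lemma~\ref{lem:lines}(a). If $0\neq\omega\in M$ vanished along a prime divisor, this divisor would be defined by a section of $\mathcal O_X(b)$ with $b\ge1$, and dividing by it would give a nonzero section of $\Omega^1_X(2-b)$.

(c) A vector spanning a $B^-$-stable line of $M$ is fixed by the unipotent group $U^-$. So it is a translation invariant form, that is, $dx$ with $x\in u^*$, and the line $\mathbb Cx$ is $B_L^-$-stable. An irreducible module of a connected reductive group has exactly one line stable under a given Borel subgroup. By Lemma~\ref{lem:irr} this applies to the $L$-module $u^*$ and gives a line $\mathbb Cx_0$; thus $\mathbb C\,dx_0$ is the only possible $B^-$-stable line of $M$, and it is stable. Borel's fixed point theorem states that a connected solvable linear algebraic group acting on a nonempty complete variety has a fixed point. Applied to $B^-$ and a nonempty closed $G$-stable subset of $\mathbb P(M)$, it shows that this subset contains $[dx_0]$.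

(d) If $M=M_1\oplus M_2$ with nonzero submodules, then $\mathbb P(M_1)$ and $\mathbb P(M_2)$ are disjoint and both contain $[dx_0]$, which is absurd. By complete reducibility $M$ is irreducible, and the nonzero equivariant map $\Phi$ is surjective.
\end{proof}

By (b), $\operatorname{Dist}(X,\mathcal O_X(2))=\mathbb P(M)$. Hence $\operatorname{Fol}(X,2)=\operatorname{IF}(X,\mathcal O_X(2))$, and this is a $G$-stable closed subscheme of $\mathbb P(M)$. Closedness is what allows us to apply (c) to its singular locus.

\section{The tangent space at a constant form}\label{sec:key}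

The elimination of Section~\ref{sec:Q3} compares third derivatives at a fixed point of $u$, so it is a statement about symmetric trilinear forms. An identity that holds for all $y\in\mathcal C$ can be differentiated along $\mathcal C$; this produces a second expression for the value of the trilinear form on $(y,y,y')$ with $y'$ tangent to $\mathcal C$, and comparing the two eliminates the form.

\begin{lemma}\label{lem:cubic}
Let $\mathcal C$ be a smooth irreducible locally closed subvariety that spans a vector space $u$, let $0\ne x\in u^*$, and let $T$ be a symmetric trilinear form on $u$.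
\begin{enumerate}
\item[(a)] Let $S$ be a symmetric bilinear form with $T(y,y,w)=x(y)\,S(y,w)$ for all $y\in\mathcal C$, $w\in u$. Then there is $\kappa\in\mathbb C$ with $S(y,y)=\kappa\,x(y)^2$ for all $y\in\mathcal C$.
\item[(b)] Let $\xi\in u^*$ satisfy $T(y,y,w)=x(y)^2\,\xi(w)$ for all $y\in\mathcal C$, $w\in u$. Then $\xi\in\mathbb Cx$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\mathcal C^\circ=\mathcal C\cap\{x\ne0\}$. It is nonempty because $\mathcal C$ spans $u$, so it is a smooth, irreducible, dense open subset of $\mathcal C$, and a regular function on $\mathcal C^\circ$ with zero differential is constant. If a polynomial on $u$ vanishes on $\mathcal C$, its differential at $y\in\mathcal C$ vanishes on $T_y\mathcal C$. Let $y\in\mathcal C^\circ$ and $y'\in T_y\mathcal C$.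

(a) Fix $w$ and differentiate the hypothesis at $y$ along $y'$:
\[
2\,T(y,y',w)=x(y')\,S(y,w)+x(y)\,S(y',w).
\]
Put $w=y$. The left side becomes $2T(y,y,y')$, which equals $2x(y)S(y,y')$ by the hypothesis with $w=y'$. Hence $x(y)S(y,y')=x(y')S(y,y)$. The differential of $y\mapsto S(y,y)/x(y)^2$ along $y'$ is
\[
2\,x(y)^{-3}\bigl(x(y)S(y,y')-x(y')S(y,y)\bigr)=0 .
\]
So this function is a constant $\kappa$ on $\mathcal C^\circ$, and the claim follows by density.

(b) Differentiating gives $T(y,y',w)=x(y)x(y')\xi(w)$. For $w=y$ the left side is $T(y,y,y')=x(y)^2\xi(y')$, so $x(y)\xi(y')=x(y')\xi(y)$. The differential of $y\mapsto\xi(y)/x(y)$ along $y'$ is $x(y)^{-2}\bigl(x(y)\xi(y')-x(y')\xi(y)\bigr)=0$. So $\xi-\mu x$ vanishes on $\mathcal C^\circ$ for some constant $\mu$, hence on $\mathcal C$, hence on its span $u$.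
\end{proof}

\begin{proposition}\label{prop:key}
Let $0\ne x\in u^*$ and $T_x=\{dq+x\,dq'-q'\,dx:\ q,q'\in V\}$. Then
\[
\{\eta\in M:\ dx\wedge d\eta=0\}=T_x,\qquad\dim T_x=2N-3 .
\]
\end{proposition}

\begin{proof}
We have $T_x=\Phi(1\wedge V+x\wedge V)\subset M$, and $d(dq+x\,dq'-q'\,dx)=2\,dx\wedge dq'$. So every element of $T_x$ satisfies $dx\wedge d\eta=0$.

\emph{Dimension.} Suppose $dq+x\,dq'-q'\,dx=0$. Then $dx\wedge dq'=0$, so $q'=c_0+c_1x$ by Lemma~\ref{lem:poincare}(a) and \eqref{eq:Cx}. Now $x\,dq'-q'\,dx=-c_0\,dx$, so $q=c_0x+c_2$. All such pairs $(q,q')$ give zero, so the kernel of $V\oplus V\to T_x$ has dimension $3$.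

\emph{The main inclusion.} Let $\eta\in M$ with $dx\wedge d\eta=0$, and write $\eta=dF-R\,dx$ by Lemma~\ref{lem:poincare}(b). For an element of $T_x$ one may take $R=2q'\in V$, and $R$ is only defined modulo $\mathbb C[x]$. So the goal is $R\in V+\mathbb C[x]$. By Proposition~\ref{prop:V} this means $\partial_y^2R=\kappa\,x(y)^2$ on $\mathcal C$ with $\kappa\in\mathbb C[x]$. We first find $\kappa$, then show that it depends on $x$ only. Write $D^kF(v_1,\dots,v_k)=\partial_{v_1}\cdots\partial_{v_k}F$; at each point of $u$ this is a symmetric $k$-linear form.

\emph{Step 1: existence of $\kappa$.} We have $\eta(y)=\partial_yF-x(y)R$, where $x(y)$ is a constant. Lemma~\ref{lem:forms}(a) gives $D^2F(y,y)=x(y)\,\partial_yR$ for $y\in\mathcal C$. Applying $\partial_w$,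
\[
D^3F(y,y,w)=x(y)\,D^2R(y,w)\qquad(y\in\mathcal C,\ w\in u).
\]
Lemma~\ref{lem:cubic}(a), at each point of $u$, gives a function $\kappa$ on $u$ with
\begin{equation}\label{eq:kappa}
D^2R(y,y)=\kappa\,x(y)^2\qquad(y\in\mathcal C).
\end{equation}
It is a polynomial, since $\kappa=D^2R(y_0,y_0)/x(y_0)^2$ for any fixed $y_0\in\mathcal C$ with $x(y_0)\ne0$.

\emph{Step 2: $\kappa\in\mathbb C[x]$.} Applying $\partial_w$ to \eqref{eq:kappa} gives $D^3R(y,y,w)=x(y)^2\,d\kappa(w)$. By Lemma~\ref{lem:cubic}(b), $d\kappa$ is proportional to $dx$ at each point of $u$. So $dx\wedge d\kappa=0$, and $\kappa\in\mathbb C[x]$ by Lemma~\ref{lem:poincare}(a).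

\emph{Step 3: conclusion.} Choose $c\in\mathbb C[x]$ with $c''=\kappa$ and put $q_1=R-c$. By \eqref{eq:kappa}, $\partial_y^2q_1=0$ for $y\in\mathcal C$, so $q_1\in V$. The form $c(x)\,dx$ is exact, so $\eta=dF_1-q_1\,dx$ for a polynomial $F_1$. With $F_2=F_1-\frac12xq_1$ we get
\[
\eta=dF_2+\tfrac12\,(x\,dq_1-q_1\,dx).
\]
Both $\eta$ and $x\,dq_1-q_1\,dx$ lie in $M$, so $dF_2\in M$. Lemma~\ref{lem:forms}(a) gives $\partial_y^2F_2=0$ for $y\in\mathcal C$, so $F_2\in V$ by Proposition~\ref{prop:V}. Thus $\eta\in T_x$.
\end{proof}

\begin{remark}
Irreducibility of $\mathcal C$ is needed in Step 1. On the cell $\mathbb C^2$ of $\mathbb P^1\times\mathbb P^1$ one has $V=\langle1,x_1,x_2,x_1x_2\rangle$, and the directions of lines form the two punctured axes. Take $x=x_1+x_2$ and $\eta=x_1^2\,dx_2\in M$. Then $\eta=dF-R\,dx$ with $F=-x_1^3/3$ and $R=-x_1^2$. On the two basis vectors $x$ takes the value $1$, while $D^2R(y,y)$ takes the values $-2$ and $0$. So \eqref{eq:kappa} fails, $R\notin V+\mathbb C[x]$, and $\eta\notin T_x$.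
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Write $Z=\operatorname{Fol}(X,2)=\operatorname{IF}(X,\mathcal O_X(2))$; the equality was shown at the end of Section~\ref{sec:cell}.

\subsection*{The morphism $\varphi$}
By Section~\ref{sec:guess}, $\Phi(f\wedge g)$ is nonzero and integrable for independent $f,g$. So the linear projection $\mathbb P(\bigwedge^2V)\dashrightarrow\mathbb P(M)$ induced by $\Phi$ is defined at every point of the Pl\"ucker-embedded $\operatorname{Gr}(2,V)$, and its restriction is a morphism $\varphi$ with image in $Z$. The equations of $Z$ vanish at every point of the reduced scheme $\operatorname{Gr}(2,V)$, so $\varphi$ factors through the scheme $Z$. The affine tangent space of $\operatorname{Gr}(2,V)$ at $W$ is $W\wedge V\subset\bigwedge^2V$, and $d\varphi_W$ is induced by the restriction of $\Phi$ to $W\wedge V$.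

\subsection*{Smoothness at $[dx_0]$}
Let $x_0$ be as in Lemma~\ref{lem:forms}(c) and $W_0=\langle1,x_0\rangle$, so that $\varphi(W_0)=[dx_0]$. By Section~\ref{sec:tan} and Proposition~\ref{prop:key}, the affine tangent space of $Z$ at $[dx_0]$ is $T_{x_0}=\Phi(W_0\wedge V)$, of dimension $2N-3$. So $d\varphi_{W_0}$ is a surjection between tangent spaces of the same dimension $2N-4$, hence an isomorphism. The scheme-theoretic fiber of $\varphi$ over $[dx_0]$ has tangent space $\ker d\varphi_{W_0}=0$ at $W_0$, so $W_0$ is an isolated reduced point of it. Every component of a fiber of $\varphi$ has dimension at least $\dim\operatorname{Gr}(2,V)-\dim\varphi(\operatorname{Gr}(2,V))$, so the irreducible variety $\varphi(\operatorname{Gr}(2,V))$ has dimension $2N-4$. It lies in $Z$ and passes through $[dx_0]$. Hence the local dimension of $Z$ at $[dx_0]$ is at least $2N-4$, which is the dimension of the tangent space, and $Z$ is regular of dimension $2N-4$ at $[dx_0]$.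

\subsection*{Smoothness and irreducibility}
For a scheme of finite type over $\mathbb C$, regular points are the same as smooth points and form an open set. The set of non-regular points of $Z$ is therefore closed in $\mathbb P(M)$; it is $G$-stable and does not contain $[dx_0]$. By Lemma~\ref{lem:forms}(c) it is empty, so $Z$ is smooth. The connected components of $Z$ are closed, and $G$-stable because $G$ is connected. Each contains $[dx_0]$, so $Z$ is connected. A smooth connected scheme is irreducible, and $\dim Z=2N-4$.

\subsection*{$\varphi$ is an isomorphism}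
It remains to exclude that $\varphi$ is a covering of degree greater than $1$. We show that $\varphi$ is finite and flat, so that its degree can be read on the fiber over $[dx_0]$.

The morphism $\varphi$ is proper with image of dimension $\dim Z$, so it is surjective. The bundle $\varphi^*\mathcal O_{\mathbb P(M)}(1)$ is the Pl\"ucker bundle. It is ample, and trivial on the fibers of $\varphi$, so no fiber contains a curve. A proper morphism with finite fibers is finite, and a finite surjective morphism between smooth varieties is flat. So $\varphi_*\mathcal O_{\operatorname{Gr}(2,V)}$ is locally free on the connected scheme $Z$, and its rank is the length of any fiber.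

Suppose $\varphi(\langle f,g\rangle)=[dx_0]$, that is, $\omega=f\,dg-g\,df=c\,dx_0$ with $c\neq0$. Then $2\,df\wedge dg=d\omega=0$. Hence $c\,dx_0\wedge df=\omega\wedge df=f\,dg\wedge df=0$ and $c\,dx_0\wedge dg=-g\,df\wedge dg=0$. By Lemma~\ref{lem:poincare}(a) and \eqref{eq:Cx}, $f,g\in\langle1,x_0\rangle$, so $\langle f,g\rangle=W_0$. The fiber over $[dx_0]$ is thus the single reduced point $W_0$, and the rank is $1$. At every point $z\in Z$, the map $\mathcal O_Z\to\varphi_*\mathcal O_{\operatorname{Gr}(2,V)}$ induces the unit map from $\mathbb C$ to the $1$-dimensional algebra of functions on $\varphi^{-1}(z)$, which is bijective. So this map of line bundles is an isomorphism, and the finite morphism $\varphi$ is an isomorphism.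

\subsection*{Tangent spaces}
Let $W=\langle f,g\rangle$ and $\omega=\Phi(f\wedge g)$. Since $d\varphi_W$ is bijective, the affine tangent space of $Z$ at $[\omega]$ is $\Phi(W\wedge V)=\Phi(f\wedge V)+\Phi(g\wedge V)$. This is \eqref{eq:tangent}, and Theorem~\ref{thm:A} is proved.

\section{The center of the projection}\label{sec:B}

\subsection{Proof of Theorem~\ref{thm:B}}

Surjectivity of $\Phi$ is Lemma~\ref{lem:forms}(d). So $\mathbb P(M)=\mathbb P(\bigwedge^2V/K)$, and by Theorem~\ref{thm:A} the projection from $\mathbb P(K)$ maps $\operatorname{Gr}(2,V)$ isomorphically onto $\operatorname{Fol}(X,2)$. No element $f\wedge g$ of rank $2$ lies in $K$, since $f\,dg-g\,df\ne0$. If an element $f\wedge g+f'\wedge g'$ of rank $4$ were in $K$, the distinct pencils $\langle f,g\rangle$ and $\langle f',g'\rangle$ would have the same image under $\varphi$. So nonzero elements of $K$ have rank at least $6$.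

Fix linear coordinates $x_1,\dots,x_m$ on $u$. Grade $\bigwedge^2V$ by giving $V_i\wedge V_j$ the degree $i+j$. By \eqref{eq:h}, $h$ acts on the part of degree $e$ by $e-2a$, so the $G$-submodule $K$ is a graded subspace. The deciding degree is $3$: a cubic $q\in V_3$ produces the exact form $dq$ in two ways, from $V_0\wedge V_3$ and from $V_1\wedge V_2$.

\emph{If $r\ge3$, then $K\ne0$.} Some derivative of order $r-3$ of a nonzero element of $V_r$ is a nonzero element $q\in V_3$, and $\partial_iq\in V_2$ (Corollary~\ref{cor:V}). Put
\[
\theta=1\wedge q-\sum_ix_i\wedge\partial_iq .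
\]
Differentiating Euler's formula $\sum_ix_i\,\partial_iq=3q$ gives $dq+\sum_ix_i\,d(\partial_iq)=3\,dq$. Hence
\[
\Phi(\theta)=dq-\sum_i\bigl(x_i\,d(\partial_iq)-\partial_iq\,dx_i\bigr)=dq-(2\,dq-dq)=0 .
\]
The component of $\theta$ in $V_0\wedge V_3$ is $1\wedge q\ne0$, so $\theta\neq0$.

\emph{If $r\le2$, then $K=0$.} Now $\bigwedge^2V$ lives in degrees $1$ to $4$.

In degree $1$, the map $1\wedge x\mapsto dx$ is injective on $V_0\wedge V_1$.

In degree $2$, suppose $\Phi(1\wedge q+\sum_{i<j}a_{ij}\,x_i\wedge x_j)=0$ with $q\in V_2$. Applying $d$ gives $2\sum_{i<j}a_{ij}\,dx_i\wedge dx_j=0$, so all $a_{ij}$ vanish. Then $dq=0$ and $q=0$.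

In degree $3$, suppose $\Phi(\sum_ix_i\wedge q_i)=0$ with $q_i\in V_2$. Applying $d$ gives $\sum_idx_i\wedge dq_i=0$. So $\sum_iq_i\,dx_i$ is closed, and $q_i=\partial_iF$ for a homogeneous cubic $F$. For $y\in\mathcal C$, the linear form $\partial_y^2F$ satisfies $\partial_i(\partial_y^2F)=\partial_y^2q_i=0$ for all $i$, so it is zero. By Proposition~\ref{prop:V}, $F\in V_3=0$, and all $q_i$ vanish.

So $K$ lies in the part $\bigwedge^2V_2$ of degree $4$, and $K=0$ if $r\le1$. Let $r=2$. Since $\mathfrak g=[\mathfrak g,\mathfrak g]$, the element $h$ has trace zero on every finite-dimensional $\mathfrak g$-module. On $V$ this gives $a=\frac1N\sum_dd\dim V_d$, and $a<2$ because $V_0\ne0$. On $K$, where $h$ is the scalar $4-2a\neq0$, it gives $(4-2a)\dim K=0$. Hence $K=0$, and Theorem~\ref{thm:B} is proved.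

\begin{example}\label{ex:gr36}
Let $X=\operatorname{Gr}(3,6)$ and use Example~\ref{ex:grass}. Then $N=20$, and $V$ has the basis formed by $1$, the entries $x_{ij}$ of a $3\times3$ matrix $A$, the cofactors $A_{ij}=\partial\det A/\partial x_{ij}$, and $\det A$. The element $\theta=1\wedge\det A-\sum_{i,j}x_{ij}\wedge A_{ij}$ lies in $K$ and has rank $20$.
\end{example}

\subsection{The values of $r$}\label{sec:r}

By \eqref{eq:h}, $r$ is the difference between the largest and the smallest eigenvalue of $h$ on $V$, or equivalently on $V^*$. Let $w_0$ be the longest element of the Weyl group. For every weight $\mu$ of $V^*$, both $\varpi-\mu$ and $\mu-w_0\varpi$ are sums of positive roots, on which $h$ is nonnegative. Therefore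
\[
r=(\varpi-w_0\varpi)(h).
\]
In the classical types we use the standard coordinates $\epsilon_i$ on the Cartan subalgebra.
\begin{itemize}
\item $\operatorname{Gr}(k,n)$: here $\varpi-w_0\varpi=\sum_{i\le k}\epsilon_i-\sum_{i>n-k}\epsilon_i$, and $h$ acts on roots as $(1^k,0^{n-k})$. So $r=k-\max(0,2k-n)=\min(k,n-k)$.
\item Quadrics: $\varpi=\epsilon_1=-w_0\varpi$ and $h=(1,0,\dots,0)$, so $r=2$.
\item $\operatorname{LG}(n,2n)$: $\varpi=\sum_i\epsilon_i=-w_0\varpi$ and $h=(\frac12,\dots,\frac12)$, so $r=n$.
\item Spinor varieties of $D_n$: $\varpi=\frac12\sum_i\epsilon_i$ and $h=(\frac12,\dots,\frac12)$. The vector $\varpi-w_0\varpi$ is $\sum_{i\le n}\epsilon_i$ for $n$ even and $\sum_{i<n}\epsilon_i$ for $n$ odd, so $r=\lfloor n/2\rfloor$.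
\item $E_6/P_1$ and $E_7/P_7$: the values of $h$ on the fundamental weights $\varpi_i$ are entries of the inverse Cartan matrix. For $E_6$, $-w_0\varpi_1=\varpi_6$ and $r=\frac43+\frac23=2$. For $E_7$, $w_0=-1$ and $r=2\cdot\frac32=3$.
\end{itemize}
The Lagrangian Grassmannians with $n\le2$ and the spinor varieties with $n\le4$ are projective spaces or quadrics, and $\operatorname{Gr}(k,n)\cong\operatorname{Gr}(n-k,n)$. So, up to isomorphism, $\operatorname{Fol}(X,2)\subset\mathbb P(M)$ is the Pl\"ucker-embedded $\operatorname{Gr}(2,V)$ exactly when $X$ is a projective space, a quadric, a Grassmannian $\operatorname{Gr}(2,n)$, the $10$-dimensional spinor variety or the Cayley plane. In all other cases it is a proper, still isomorphic, linear projection of it.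

\begin{thebibliography}{9}

\bibitem{BFM}
Vladimiro Benedetti, Daniele Faenzi, Alan Muniz,
\emph{Codimension one foliations on homogeneous varieties},
arXiv:2209.06487 (2022).

\end{thebibliography}
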